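
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\newtheorem*{problem}{Problem}
\numberwithin{equation}{section}

\title{Coarse and uniform embeddings between Orlicz sequence spaces\\ with the same upper index}


\begin{abstract}
For every $p>2$ we exhibit Orlicz functions $M,N$ whose lower and upper Matuszewska--Orlicz indices all equal $p$ such that $h_M$ embeds neither coarsely nor uniformly into $h_N$. One may take $h_N=\ell_p$ and $M(t)=t^p/(1+\log\frac1t)$ on $(0,1]$. This answers two questions posed by Kraus. The obstruction is a modular version of the Mendel--Naor metric cotype argument. Conversely, we construct embeddings into $\ell_p$ and obtain, for $2\le p<\infty$, a characterization of those $h_M$ that embed coarsely, equivalently uniformly, into $\ell_p$.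
\end{abstract}

\section{Introduction}

\subsection{The question}

An \emph{Orlicz function} is a continuous, nondecreasing, convex function $M:[0,\infty)\to[0,\infty)$ with $M(0)=0$, $M(t)>0$ for $t>0$ and $\lim_{t\to\infty}M(t)=\infty$. The space $h_M$ consists of all real sequences $x=(x_n)_{n=1}^\infty$ such that $\sum_{n}M(|x_n|/\rho)<\infty$ for every $\rho>0$; it is a Banach space for the norm
\[
\|x\|=\inf\Big\{\rho>0:\ \sum_{n=1}^\infty M\big(|x_n|/\rho\big)\le 1\Big\}.
\]
For $M(t)=t^p$ with $1\le p<\infty$ this is $\ell_p$. The behavior of $M$ near $0$ is compared with powers by means of the \emph{upper} and \emph{lower Matuszewska--Orlicz indices}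
\begin{align*}
\beta_M&=\inf\Big\{q>0:\ \inf_{0<\lambda,t\le 1}\frac{M(\lambda t)}{M(\lambda)t^q}>0\Big\},\\
\alpha_M&=\sup\Big\{q>0:\ \sup_{0<\lambda,t\le1}\frac{M(\lambda t)}{M(\lambda)t^q}<\infty\Big\},
\end{align*}
where $\inf\emptyset=\infty$. Thus, for each $q>\beta_M$, there is $c>0$ with $M(\lambda t)\ge ct^qM(\lambda)$ for all $t\le1$, uniformly over all starting scales $\lambda\le1$. For $M(t)=t^p$ both indices are $p$.

Let $f:X\to Y$ be a map between metric spaces. It is a \emph{coarse embedding} if there are nondecreasing functions $\rho_1,\rho_2:[0,\infty)\to[0,\infty)$ with $\lim_{t\to\infty}\rho_1(t)=\infty$ and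
\[
\rho_1(d_X(x,y))\le d_Y(f(x),f(y))\le\rho_2(d_X(x,y))\qquad(x,y\in X).
\]
It is a \emph{uniform embedding} if it is injective and both $f$ and $f^{-1}:f(X)\to X$ are uniformly continuous. We say that $X$ embeds coarsely (uniformly) into $Y$ if such a map exists. Compositions of coarse (uniform) embeddings are again coarse (uniform) embeddings, and an isomorphic embedding of Banach spaces is both.

The upper index decides almost everything about embeddings between the spaces $h_M$. The following facts are known.
\begin{itemize}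
\item If $\beta_M<\beta_N$, or $\beta_N\le\beta_M<2$, or $\beta_M=\beta_N=\infty$, then $h_M$ embeds into $h_N$ both coarsely and uniformly.
\item If $\beta_M>2$ and $\beta_N<\beta_M$, then $h_M$ embeds into $h_N$ neither coarsely nor uniformly.
\end{itemize}
For $\beta_M>2$ these facts leave only the case of equal finite indices, in which the following was asked.

\begin{problem}[Kraus \cite{Kraus}]
Do there exist Orlicz functions $M,N$ with $2<\beta_M=\beta_N<\infty$ such that $h_M$ does not coarsely embed into $h_N$? Do there exist such $M,N$ for which $h_M$ does not uniformly embed into $h_N$?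
\end{problem}

\subsection{What the index does not see}

For an Orlicz function $M$ put
\[
A_M(t)=\inf_{0<\lambda\le1}\frac{M(\lambda t)}{M(\lambda)},\qquad 0<t\le1.
\]
This is a nondecreasing function with $A_M\le 1=A_M(1)$, and $\beta_M$ is the infimum of those $q>0$ for which $\inf_{0<t\le 1}A_M(t)t^{-q}>0$.

The function $A_M$ counts something. Suppose $M(1)=1$, and consider disjointly supported flat vectors $u_j=\lambda 1_{B_j}$, where $B_j\subset\mathbb N$ has $k$ elements and $kM(\lambda)=1$; these have norm $1$. The vector $t\sum_{j\le n}u_j$ has norm at most $1$ exactly when $nk M(\lambda t)\le1$, that is, when $n\le M(\lambda)/M(\lambda t)$. Now choose the best scale $\lambda\in(0,1]$. Up to a constant factor, $1/A_M(t)$ is the largest number of disjoint flat unit vectors of equal shape whose sum, shrunk by $t$, can still have norm at most $1$. In $\ell_p$ this number is of order $t^{-p}$. For $M(t)=t^p/(1+\log\frac1t)$ on $(0,1]$ it is of order $t^{-p}(1+\log\frac1t)$: larger by a factor that no power of $t$ detects.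 Whether an embedding can hide this factor is the question, and for $p\ge2$ the answer will be that it cannot.

The index $\beta_M$ is an infimum, and the count is sensitive to whether it is attained. We say that $M$ satisfies $(C_p)$ if
\[
A_M(t)\ge c\,t^p\quad(0<t\le1)\qquad\text{for some }c>0 .
\]
If $\beta_M<p$ then $(C_p)$ holds, because $A_M(t)\ge ct^q\ge ct^p$ for some $q<p$ and $c>0$. If $\beta_M>p$ it fails by definition. If $\beta_M=p$ it may hold or fail.

\subsection{Results}

For $p\ge2$ and $b\ge0$ let
\begin{equation}\label{eq:Mb}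
M_b(0)=0,\qquad M_b(t)=t^p\big(1+\log\tfrac1t\big)^{-b}\ (0<t\le1),\qquad M_b(t)=1+(p+b)(t-1)\ (t>1).
\end{equation}

\begin{theorem}\label{thm:answer}
Let $p\ge2$. The functions $M_b$, $b\ge0$, are Orlicz functions with $\alpha_{M_b}=\beta_{M_b}=p$, and $h_{M_0}=\ell_p$. If $a>b\ge0$, then $h_{M_a}$ embeds neither coarsely nor uniformly into $h_{M_b}$.
\end{theorem}

For $p>2$ this answers both questions of the problem affirmatively, for instance with $a=1$ and $b=0$. It follows from a general obstruction.

\begin{theorem}\label{thm:obstruction}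
Let $M,N$ be Orlicz functions with $M(1)=N(1)=1$ such that $u\mapsto N(\sqrt u)$ is convex on $[0,1]$. If $h_M$ embeds coarsely or uniformly into $h_N$, then there is $S\ge1$ with
\[
A_M(t)\ \ge\ \tfrac18\,A_N\big(t/(4S)\big)\qquad(0<t\le1).
\]
\end{theorem}

When the target is $\ell_p$ with $p\ge2$, the resulting necessary condition on $M$ is $(C_p)$, and $(C_p)$ is also sufficient.

\begin{theorem}\label{thm:embed}
Let $1<p<\infty$ and let $M$ satisfy $(C_p)$. Then there are a map $\Phi:h_M\to\ell_p$ and constants $c_1,c_2>0$ such that for all $x,y\in h_M$, with $r=\|x-y\|$,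
\[
c_1\min(r,r^{1/p})\le\|\Phi(x)-\Phi(y)\|_p\le c_2\max(r,r^{1/p}).
\]
In particular $\Phi$ is both a coarse and a uniform embedding.
\end{theorem}

\begin{theorem}\label{thm:class}
Let $2\le p<\infty$.
\begin{enumerate}
\item[(1)] For every Orlicz function $M$ the following are equivalent: $h_M$ embeds coarsely into $\ell_p$; $h_M$ embeds uniformly into $\ell_p$; $M$ satisfies $(C_p)$.
\item[(2)] If $\beta_N=p$ and $M$ satisfies $(C_p)$, then $h_M$ embeds both coarsely and uniformly into $h_N$.
\item[(3)] If $N$ satisfies $(C_p)$ and $h_M$ embeds coarsely or uniformly into $h_N$, then $M$ satisfies $(C_p)$.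
\end{enumerate}
Hence, if $\beta_N=p$ and $N$ satisfies $(C_p)$, then for every $M$ the space $h_M$ embeds coarsely into $h_N$ if and only if it embeds uniformly into $h_N$, if and only if $M$ satisfies $(C_p)$.
\end{theorem}

\begin{theorem}\label{thm:family}
Let $2\le p<\infty$ and $a,b\ge0$. Then $h_{M_a}$ embeds coarsely into $h_{M_b}$ if and only if it embeds uniformly, if and only if it embeds isomorphically, if and only if $a\le b$.
\end{theorem}

In the case $\beta_M=\beta_N=p\in(2,\infty)$ of the problem, the situation is therefore as follows.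
\begin{itemize}
\item If $M$ satisfies $(C_p)$, then $h_M$ always embeds into $h_N$ in both senses, by Theorem~\ref{thm:class}(2).
\item If $M$ fails and $N$ satisfies $(C_p)$, then $h_M$ never embeds into $h_N$ in either sense, by Theorem~\ref{thm:class}(3).
\item If both fail $(C_p)$, then both behaviors occur, by Theorem~\ref{thm:family} with $a,b>0$. We do not have a full classification in this case; Theorem~\ref{thm:obstruction} gives a necessary condition when $N(\sqrt\cdot)$ is convex on $[0,1]$.
\end{itemize}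

Section~\ref{sec:modular} collects facts about the norm of $h_M$. Section~\ref{sec:idea} shows the idea of the obstruction for linear maps and in two dimensions; Section~\ref{sec:obstruction} proves Theorem~\ref{thm:obstruction}, and Section~\ref{sec:answer} deduces Theorem~\ref{thm:answer}. Theorems~\ref{thm:embed}, \ref{thm:class} and~\ref{thm:family} are proved in Sections~\ref{sec:embed}, \ref{sec:class} and~\ref{sec:family}.

\section{Modular and norm}\label{sec:modular}

Our estimates concern the \emph{modular} $\rho_M(z)=\sum_nM(|z_n|)$ rather than the norm, since a logarithmic factor in $M$ is directly visible in $\rho_M$. The modular is convex on $h_M$, and since $\rho_M(0)=0$,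
\begin{equation}\label{eq:scale}
\rho_M(sz)\le s\,\rho_M(z)\qquad(0\le s\le1,\ z\in h_M).
\end{equation}
If $M(1)=1$, convexity and $M(0)=0$ give
\begin{equation}\label{eq:id}
M(s)\le s\ \ (0\le s\le1),\qquad M(s)\ge s\ \ (s\ge1).
\end{equation}

\begin{lemma}\label{lem:modular}
Let $M$ be an Orlicz function and $z\in h_M$.
\begin{enumerate}
\item[(i)] If $z\ne0$, then $\rho_M(z/\|z\|)=1$. Moreover $\|z\|\le1$ if and only if $\rho_M(z)\le1$.
\item[(ii)] If $S>0$ and $\rho_M(z/S)\ge1$, then $\|z\|\ge S$.
\item[(iii)] If $M(1)=1$ and $\|z\|\le1$, then $|z_n|\le1$ for all $n$.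
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $z\ne0$. The function $\rho\mapsto\rho_M(z/\rho)$ on $(0,\infty)$ is finite and nonincreasing, it is continuous by dominated convergence (for $\rho\ge\rho_0$ the terms are dominated by $M(|z_n|/\rho_0)$), and it tends to $\infty$ as $\rho\to0$ and to $0$ as $\rho\to\infty$. So the set where it is at most $1$ is a closed half-line; its left endpoint is $\|z\|>0$, and the value there is $1$ by continuity. Both claims follow; for $z=0$ the second one is trivial.

(ii) Clearly $z\ne0$. If $\|z\|<S$, then \eqref{eq:scale} and (i) give $\rho_M(z/S)\le\frac{\|z\|}{S}\rho_M(z/\|z\|)<1$.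

(iii) By (i), $M(|z_n|)\le1$, while $M(s)\ge s>1$ for $s>1$ by \eqref{eq:id}.
\end{proof}

\emph{Normalization.} Let $\kappa=M(1)$. Replacing $M$ by $M/\kappa$ changes neither $A_M$ nor the set $h_M$. The norm changes to an equivalent one: if $\kappa\ge1$, then $\rho_{M/\kappa}(z)\le\rho_M(z)$, and \eqref{eq:scale} gives $\rho_M(z/\kappa)\le\rho_{M/\kappa}(z)$, so the norms differ by at most the factor $\kappa$; if $\kappa<1$, exchange the roles of $M$ and $M/\kappa$. So we may assume $M(1)=1$ when convenient.

\emph{Only $[0,1]$ matters.} If $M(1)=1$, then $h_M$ and its norm are determined by the restriction of $M$ to $[0,1]$. Indeed, sequences in $h_M$ tend to $0$, so for each $\rho$ the condition $\sum_nM(|x_n|/\rho)<\infty$ involves only finitely many terms with argument above $1$. For $z\ne0$, Lemma~\ref{lem:modular} shows that $\|z\|$ is the unique $r>0$ for which $z/r$ has coordinates in $[-1,1]$ and modular $1$. In particular, once $M_0$ is known to be an Orlicz function (Lemma~\ref{lem:Mb}), $h_{M_0}=\ell_p$ with the same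 norm.

\section{The idea in the smallest cases}\label{sec:idea}

\subsection{Linear maps}

Let $p\ge2$ and $M=M_1$, so $M(t)=t^p/(1+\log\frac1t)$ on $(0,1]$. We show that there is no bounded linear $T:h_M\to\ell_p$ with $\|Tx\|_p\ge\delta\|x\|$ for all $x$ and some $\delta>0$. The unit vectors $e_j\in h_M$ have norm $1$. Fix $n$ and a coordinate $i$, put $a_j=(Te_j)_i$, and let $\mathbb E_\varepsilon$ be the average over signs $\varepsilon\in\{-1,1\}^n$. Since $p\ge2$,
\begin{equation}\label{eq:linear}
\sum_{j=1}^n|a_j|^p\le\Big(\sum_{j=1}^n a_j^2\Big)^{p/2}=\Big(\mathbb E_\varepsilon\Big|\sum_{j=1}^n\varepsilon_ja_j\Big|^2\Big)^{p/2}\le\mathbb E_\varepsilon\Big|\sum_{j=1}^n\varepsilon_ja_j\Big|^p .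
\end{equation}
Summing over $i$ gives $\delta^pn\le\mathbb E_\varepsilon\|T\sum_j\varepsilon_je_j\|_p^p\le\|T\|^p\,\|\sum_{j\le n}e_j\|^p$. If $nM(s)=1$, the last norm is $1/s$, and $s^{-p}=n/(1+\log\frac1s)$. Hence $\delta^p(1+\log\frac1s)\le\|T\|^p$, which is false for large $n$, because $s\to0$ as $n\to\infty$.

The point is that in $h_M$ one can add up more disjoint unit vectors than in $\ell_p$ before reaching a given norm, while \eqref{eq:linear} bounds the number in $\ell_p$.

\subsection{Nonlinear maps: two dimensions}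

For a nonlinear embedding there is no analogue of the vectors $Te_j$, so the sum $\sum_j\varepsilon_jTe_j$ has to be replaced. The replacement uses averaged differences on a grid. Take a function $f:\mathbb Z^2\to\mathbb R$ and put, at the origin,
\begin{align*}
D_1&=\tfrac14\big(f(1,1)+f(1,-1)-f(-1,1)-f(-1,-1)\big),\\
D_2&=\tfrac14\big(f(1,1)-f(1,-1)+f(-1,1)-f(-1,-1)\big).
\end{align*}
These are central differences along the two axes, averaged over the other coordinate. Put $P=f(1,1)-f(-1,-1)$ and $Q=f(1,-1)-f(-1,1)$. Then $D_1=(P+Q)/4$ and $D_2=(P-Q)/4$, so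
\[
D_1^2+D_2^2=\tfrac18(P^2+Q^2)\le\tfrac14\sum_{\varepsilon\in\{-1,1\}^2}\big(f(\varepsilon)-f(0)\big)^2 ,
\]
where we used $P^2\le2(f(1,1)-f(0))^2+2(f(-1,-1)-f(0))^2$ and the analogous bound for $Q^2$. So the \emph{diagonal} steps bound the \emph{sum} of the squared differences along the axes. In $n$ dimensions the same is true by Bessel's inequality, and this takes the place of the equality in \eqref{eq:linear}.

The obstruction now arises as follows. Map an $n$-dimensional grid into $h_M$ by moving $n$ disjoint flat vectors independently, with a small step $t$. A diagonal step moves all $n$ vectors at once and still has length at most $1$ if $n$ is about $1/A_M(t)$. In the image, the $n$ averaged axis differences then share a total budget of $1$. But along each axis about $1/t$ consecutive differences add up to a displacement that the embedding must keep large. To exchange the sum along the axis with the average over all starting points, we need translation invariance; this is why the grid is a power of a cycle $\mathbb Z_m$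 and not of a segment.

\section{The obstruction}\label{sec:obstruction}

\subsection{What is used of the embedding}

\begin{lemma}\label{lem:H}
If $h_M$ embeds coarsely or uniformly into $h_N$, then there are a map $\varphi:h_M\to h_N$ and $S\ge1$ such that
\begin{equation}\label{eq:H}
\|v-w\|\le1\Rightarrow\|\varphi(v)-\varphi(w)\|\le1,\qquad \|v-w\|\ge S\Rightarrow\|\varphi(v)-\varphi(w)\|\ge3 .
\end{equation}
\end{lemma}

\begin{proof}
Let $f$ be the embedding. If $f$ is coarse, choose $R>0$ with $R\ge\rho_2(1)$ and then $S\ge1$ with $\rho_1(S)\ge3R$, and put $\varphi=f/R$.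

If $f$ is uniform, uniform continuity of $f^{-1}$ gives $\eta>0$ such that $\|f(v)-f(w)\|<3\eta$ implies $\|v-w\|<1$. Uniform continuity of $f$ gives $\delta\in(0,1]$ such that $\|v-w\|\le\delta$ implies $\|f(v)-f(w)\|\le\eta$. Put $\varphi(v)=f(\delta v)/\eta$ and $S=1/\delta$. If $\|v-w\|\le1$, then $\|\delta v-\delta w\|\le\delta$, hence $\|\varphi(v)-\varphi(w)\|\le1$. If $\|v-w\|\ge S$, then $\|\delta v-\delta w\|\ge1$, hence $\|\varphi(v)-\varphi(w)\|\ge3$.
\end{proof}

For the rest of this section $M,N$ are as in Theorem~\ref{thm:obstruction}, $h_M$ embeds coarsely or uniformly into $h_N$, and $\varphi,S$ are as in Lemma~\ref{lem:H}. The main step is the following.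

\begin{proposition}\label{prop:main}
If $m$ is a multiple of $4$ and $m\ge4S$, then $A_N(2/m)\le8\,A_M(4S/m)$.
\end{proposition}

The proof takes up the next three subsections and uses the following notation throughout. Put $t=4S/m\le1$, fix $\lambda\in(0,1]$ and let $\theta=M(\lambda t)/M(\lambda)>0$. We have to show $A_N(2/m)\le8\theta$. Since $A_N\le1$, we may assume $\theta<\frac18$. Let
\[
k=\lceil1/M(\lambda)\rceil,\qquad n=\lfloor1/(4\theta)\rfloor .
\]
As $M(\lambda)\le1$ and $1/(4\theta)>2$, we have $1/M(\lambda)\le k\le2/M(\lambda)$ and $n\ge1/(8\theta)$. Hence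
\begin{equation}\label{eq:kn}
kM(\lambda)\ge1,\qquad 2nk\,M(\lambda t)\le4n\theta\le1 .
\end{equation}
So $k$ coordinates of size $\lambda$ have norm at least $1$, and $2n$ such blocks shrunk by $t$ have norm at most $1$ together.

\subsection{The grid in $h_M$}

Let $\tau(y)$ denote the distance from $y$ to $0$ in the cycle $\mathbb Z_m$. It is $1$-Lipschitz, but it does not separate the antipodal points $m/4$ and $3m/4$. This is repaired by a second copy, shifted by a quarter turn. The pair $(\tau(y),\tau(y+\frac m4))$ runs once around the square with vertices $(0,\frac m4),(\frac m4,\frac m2),(\frac m2,\frac m4),(\frac m4,0)$ and takes antipodal points to antipodal points.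

\begin{lemma}\label{lem:tau}
For every $y\in\mathbb Z_m$, at least one of the numbers
$|\tau(y+\frac m2)-\tau(y)|$ and $|\tau(y+\frac m4+\frac m2)-\tau(y+\frac m4)|$ is at least $\frac m4$.
\end{lemma}

\begin{proof}
Put $\sigma(y)=\tau(y)-\frac m4$. Since $\tau(y+\frac m2)=\frac m2-\tau(y)$, we have $\sigma(y+\frac m2)=-\sigma(y)$, and the two numbers are $2|\sigma(y)|$ and $2|\sigma(y+\frac m4)|$. It suffices to show
\[
|\sigma(y)|+|\sigma(y+\tfrac m4)|=\tfrac m4 .
\]
The left side does not change when $y$ is replaced by $y+\frac m2$, so let $0\le y\le\frac m2$. If $y\le\frac m4$, then $\sigma(y)=y-\frac m4$ and $\sigma(y+\frac m4)=y$. If $\frac m4\le y\le\frac m2$, then $\sigma(y)=y-\frac m4$ and $\sigma(y+\frac m4)=\big(m-(y+\frac m4)\big)-\frac m4=\frac m2-y$. In both cases the absolute values add up to $\frac m4$.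
\end{proof}

Let $B_1,B_1',\dots,B_n,B_n'\subset\mathbb N$ be disjoint sets of cardinality $k$ and define $v:\mathbb Z_m^n\to h_M$ by
\[
v(x)=\lambda t\sum_{j=1}^n\Big[\tau(x_j)1_{B_j}+\tau(x_j+\tfrac m4)1_{B_j'}\Big].
\]
Let $e_1,\dots,e_n$ be the standard generators of $\mathbb Z_m^n$.
\begin{itemize}
\item For $\varepsilon\in\{-1,0,1\}^n$ the vector $v(x+\varepsilon)-v(x)$ has at most $2nk$ nonzero coordinates, each of modulus at most $\lambda t$. By \eqref{eq:kn} its modular, and hence its norm, is at most $1$.
\item By Lemma~\ref{lem:tau}, $z=v(x+\frac m2e_j)-v(x)$ has at least $k$ coordinates of modulus at least $\lambda t\frac m4=\lambda S$. So $\rho_M(z/S)\ge kM(\lambda)\ge1$, and $\|z\|\ge S$ by Lemma~\ref{lem:modular}(ii).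
\end{itemize}
Put $f=\varphi\circ v:\mathbb Z_m^n\to h_N$. By \eqref{eq:H}, for all $x\in\mathbb Z_m^n$, all $j$ and all $\varepsilon\in\{-1,0,1\}^n$,
\begin{equation}\label{eq:f}
\|f(x+\varepsilon)-f(x)\|\le1,\qquad\|f(x+\tfrac m2e_j)-f(x)\|\ge3 .
\end{equation}

\subsection{Diagonal steps bound the axis differences}

Let $\mathbb E_\varepsilon$ be the average over $\varepsilon\in\{-1,1\}^n$ and $\mathbb E_x$ the average over $x\in\mathbb Z_m^n$. As in the plane case, average the differences in direction $j$ over the other directions: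
\begin{align*}
\bar f_j(x)&=\mathbb E_\varepsilon f\Big(x+\sum_{l\ne j}\varepsilon_le_l\Big),\\
D_jf(x)&=\tfrac12\big(\bar f_j(x+e_j)-\bar f_j(x-e_j)\big)=\mathbb E_\varepsilon\,\varepsilon_j\big(f(x+\varepsilon)-f(x)\big).
\end{align*}
In the last equality the term $f(x)$ may be subtracted because $\mathbb E_\varepsilon\varepsilon_j=0$.

Fix $x$ and a coordinate $i\in\mathbb N$, and let $g(\varepsilon)=f(x+\varepsilon)_i-f(x)_i$. By \eqref{eq:f} and Lemma~\ref{lem:modular}(iii), $|g|\le1$. The numbers $D_jf(x)_i=\mathbb E_\varepsilon\,\varepsilon_jg(\varepsilon)$ are the coefficients of $g$ with respect to the orthonormal functions $\varepsilon_1,\dots,\varepsilon_n$ on $\{-1,1\}^n$, so Bessel's inequality gives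
\[
\sum_{j=1}^n|D_jf(x)_i|^2\le\mathbb E_\varepsilon g^2\le1 .
\]
Here the hypothesis on $N$ enters. The function $N(\sqrt\cdot)$ is convex on $[0,1]$ and vanishes at $0$; hence it is superadditive there (as long as the sum is at most $1$), and it satisfies Jensen's inequality. As $N$ is nondecreasing,
\begin{equation}\label{eq:jensen}
\sum_{j=1}^nN\big(|D_jf(x)_i|\big)\le N\Big(\Big(\sum_{j=1}^n|D_jf(x)_i|^2\Big)^{1/2}\Big)\le N\big((\mathbb E_\varepsilon g^2)^{1/2}\big)\le\mathbb E_\varepsilon N(|g|).
\end{equation}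
Summing over $i$ and using \eqref{eq:f} and Lemma~\ref{lem:modular}(i),
\begin{equation}\label{eq:budget}
\sum_{j=1}^n\rho_N\big(D_jf(x)\big)\le\mathbb E_\varepsilon\,\rho_N\big(f(x+\varepsilon)-f(x)\big)\le1\qquad\text{for every }x .
\end{equation}
This is the budget announced in Section~\ref{sec:idea}.

\subsection{Telescoping along an axis}

\begin{proof}[Conclusion of the proof of Proposition~\ref{prop:main}]
Since $D_jf$ is a difference over two steps, the half turn $\frac m2$ is covered by $\frac m4$ of them:
\[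
G_j(x):=\bar f_j(x+\tfrac m2e_j)-\bar f_j(x)=\sum_{r=0}^{m/4-1}2D_jf\big(x+(2r+1)e_j\big).
\]
Thus $\frac2mG_j(x)$ is the mean of the $\frac m4$ vectors $D_jf(x+(2r+1)e_j)$. By convexity of $\rho_N$, translation invariance of $\mathbb E_x$, and \eqref{eq:budget},
\begin{equation}\label{eq:upper}
\sum_{j=1}^n\mathbb E_x\,\rho_N\big(\tfrac2mG_j(x)\big)\le\sum_{j=1}^n\mathbb E_x\,\rho_N\big(D_jf(x)\big)\le1 .
\end{equation}
On the other hand, $\bar f_j(x)-f(x)$ is an average of vectors $f(x+\varepsilon)-f(x)$ with $\varepsilon\in\{-1,0,1\}^n$, so it has norm at most $1$ for every $x$, and \eqref{eq:f} gives $\|G_j(x)\|\ge3-1-1=1$. Put $z=G_j(x)/\|G_j(x)\|$. Then $\rho_N(z)=1$ and $|z_i|\le1$ for all $i$ by Lemma~\ref{lem:modular}, so by the definition of $A_N$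
\[
\rho_N\big(\tfrac2mG_j(x)\big)\ge\sum_iN\big(\tfrac2m|z_i|\big)\ge A_N\big(\tfrac2m\big)\sum_iN(|z_i|)=A_N\big(\tfrac2m\big).
\]
With \eqref{eq:upper} we get $nA_N(2/m)\le1$, and therefore $A_N(2/m)\le1/n\le8\theta$. Since $\lambda\in(0,1]$ was arbitrary, the proposition follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:obstruction}]
Let $t\in(0,1]$ and $m=4\lceil S/t\rceil$. As $S/t\ge1$, we have $4S\le 4S/t\le m\le8S/t$. By monotonicity and Proposition~\ref{prop:main},
\[
A_M(t)\ge A_M(4S/m)\ge\tfrac18A_N(2/m)\ge\tfrac18A_N\big(t/(4S)\big).\qedhere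
\]
\end{proof}

\begin{remark}\label{rem:two}
The convexity of $N(\sqrt\cdot)$ is used only in \eqref{eq:jensen}, and only on $[0,1]$. It cannot be dropped. For $1\le p<r<2$ the known facts recalled in the introduction say that $\ell_r$ embeds into $\ell_p$ in both senses. However, $A_M(t)=t^r$ for $M(t)=t^r$, and $A_N(t)=t^p$ for $N(t)=t^p$, so the conclusion of Theorem~\ref{thm:obstruction} would read $t^r\ge\frac18(4S)^{-p}t^p$, which is false for small $t$. The same example shows that the range $p\ge2$ in Theorem~\ref{thm:class}(1) is optimal, since $t^r$ fails $(C_p)$.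
\end{remark}

\section{The functions $M_b$}\label{sec:answer}

\begin{lemma}\label{lem:Mb}
Let $p\ge2$ and $b\ge0$. Then $M_b$ is an Orlicz function with $M_b(1)=1$, the function $u\mapsto M_b(\sqrt u)$ is convex on $[0,1]$, and $\alpha_{M_b}=\beta_{M_b}=p$. Moreover
\begin{equation}\label{eq:AMb}
A_{M_b}(t)=t^p\big(1+\log\tfrac1t\big)^{-b}\qquad(0<t\le1).
\end{equation}
In particular $M_b$ satisfies $(C_p)$ if and only if $b=0$.
\end{lemma}

\begin{proof}
Put $F(u)=M_b(\sqrt u)=u^{p/2}\ell^{-b}$ with $\ell=1+\frac12\log\frac1u$, $0<u\le1$. Since $u\ell'=-\frac12$, we have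
\[
\eta:=\frac{uF'}{F}=\frac p2+\frac b{2\ell}\ge1 ,
\]
and $\eta$ is nondecreasing in $u$. Differentiating $F'=\eta F/u$ gives $u^2F''/F=\eta(\eta-1)+u\eta'\ge0$. As $F(0)=0=\lim_{u\to0}F(u)$, the function $F$ is convex and nondecreasing on $[0,1]$. Hence so is $M_b(t)=F(t^2)$. The left derivative of $M_b$ at $1$ is $2F'(1)=2\eta(1)=p+b$, which is the slope of the linear extension in \eqref{eq:Mb}. So $M_b$ is convex on $[0,\infty)$, and it is an Orlicz function.

For $\lambda,t\in(0,1]$ put $L=1+\log\frac1\lambda\ge1$. Then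
\[
\frac{M_b(\lambda t)}{M_b(\lambda)}=t^p\Big(\frac L{L+\log\frac1t}\Big)^b .
\]
This is nondecreasing in $L$, so the infimum over $\lambda$ is attained at $\lambda=1$, which is \eqref{eq:AMb}. Therefore $\inf_tA_{M_b}(t)t^{-q}$ is positive for $q>p$ and zero for $q<p$, and $\beta_{M_b}=p$. For $q\le p$ the displayed ratio divided by $t^q$ is at most $t^{p-q}\le1$. For $q>p$, letting $\lambda\to0$ shows that its supremum over $\lambda$ is $t^{p-q}$, which is unbounded as $t\to0$. So $\alpha_{M_b}=p$. The last claim is clear from \eqref{eq:AMb}.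
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Lemma~\ref{lem:Mb} gives the first claims, and $h_{M_0}=\ell_p$ was noted in Section~\ref{sec:modular}. Suppose that $h_{M_a}$ embeds coarsely or uniformly into $h_{M_b}$. By Theorem~\ref{thm:obstruction} and \eqref{eq:AMb} there is $S\ge1$ with
\[
t^p\big(1+\log\tfrac1t\big)^{-a}\ge\tfrac18(4S)^{-p}\,t^p\,\big(1+\log(4S)+\log\tfrac1t\big)^{-b}\qquad(0<t\le1).
\]
Since $1+\log(4S)+\log\frac1t\le(1+\log(4S))(1+\log\frac1t)$, the function $(1+\log\frac1t)^{b-a}$ is bounded below by a positive constant on $(0,1]$. Letting $t\to0$ gives $a\le b$. So for $a>b$ there is no such embedding.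
\end{proof}

\section{Embedding into $\ell_p$ under $(C_p)$}\label{sec:embed}

We now prove Theorem~\ref{thm:embed}. The plan is to construct a map $\phi:\mathbb R\to\ell_p$ such that $\|\phi(x)-\phi(y)\|_p^p$ is comparable to $M(|x-y|)$ for $|x-y|\le1$, and then to apply $\phi$ to each coordinate. For $M(t)=t^r$ with $1\le r<p$ the mechanism is a sum over dyadic scales: for $s>0$,
\[
\sum_{l\in\mathbb Z}2^{lr}\min(1,s/2^l)^p
\]
is comparable to $s^r$, because the terms with $2^l\le s$ form a geometric series of size $s^r$ and those with $2^l>s$ add up to $s^p\sum_{2^l>s}2^{-l(p-r)}$, again of size $s^r$. For $r=p$ the second series diverges. So at the critical exponent these weights fail, and in general the weights must be adapted to $M$. The next two lemmas provide a map realizing a single profile $\min(1,s)^p$, and the weights.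

\begin{lemma}\label{lem:tent}
Let $\Lambda(y)=\max(0,1-|y|)$ and $\gamma(a)=(\Lambda(a-j))_{j\in\mathbb Z}$ for $a\in\mathbb R$. Then, for $a,b\in\mathbb R$,
\[
2^{-p}\min(1,|a-b|)^p\le\|\gamma(a)-\gamma(b)\|_p^p\le4\min(1,|a-b|)^p .
\]
\end{lemma}

\begin{proof}
If $a=i+\theta$ with $i=\lfloor a\rfloor$, the only coordinates of $\gamma(a)$ that can be nonzero are the $i$-th, equal to $1-\theta$, and the $(i+1)$-st, equal to $\theta$. So $\gamma(a)-\gamma(b)$ has at most four nonzero coordinates, each of modulus at most $\min(1,|a-b|)$, because $\Lambda$ is $1$-Lipschitz with values in $[0,1]$. This is the upper bound.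

For the lower bound let $a<b$, $a=i+\theta$ as above and $b=i'+\theta'$ with $i'=\lfloor b\rfloor$. We show that in some coordinate $\gamma(a)$ and $\gamma(b)$ differ by at least $\frac12\min(1,b-a)$.
\begin{itemize}
\item If $i'=i$, the $i$-th coordinates differ by $\theta'-\theta=b-a$.
\item If $i'=i+1$, the $i$-th coordinates differ by $1-\theta$ and the $(i+2)$-nd by $\theta'$. The sum of these is $b-a$, so one of them is at least $\frac12(b-a)$.
\item If $i'\ge i+2$, the $i$-th coordinates differ by $1-\theta$ and the $(i+1)$-st by $\theta$, so one of them is at least $\frac12$.\qedhere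
\end{itemize}
\end{proof}

Assume now that $M(1)=1$ and $A_M(t)\ge ct^p$ on $(0,1]$ with $c>0$; then $c\le1$, since $A_M(1)=1$. A sum of terms $\omega_l\min(1,s/u_l)^p$ grows at most like $s^p$ as $s\to\infty$, whereas $M$ may grow arbitrarily fast on $[1,\infty)$. As only $M|_{[0,1]}$ matters for $h_M$, we replace $M$ by
\[
M_*(s)=M(s)\ \ (0\le s\le1),\qquad M_*(s)=s\ \ (s\ge1).
\]
By \eqref{eq:id}, $M_*\le M$; and $M_*$ is continuous and nondecreasing. The condition on $A_M$ extends to all scales:
\begin{equation}\label{eq:star}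
M_*(s)\ge c\,(s/u)^pM_*(u)\qquad(0<s\le u).
\end{equation}
For $u\le1$ this is the hypothesis with $\lambda=u$. For $1\le s\le u$ we have $(s/u)^pu=s(s/u)^{p-1}\le s$. For $s<1<u$ we have $(s/u)^pu\le s^p\le c^{-1}M(s)$, by the hypothesis with $\lambda=1$.

\begin{lemma}\label{lem:decomp}
Let $p>1$, and let $M$, $c$ and $M_*$ be as above. There are $\omega_l\ge0$ and $u_l>0$ $(l\in\mathbb Z)$ such that
\[
\tfrac c2M_*(s)\le\sum_{l\in\mathbb Z}\omega_l\min(1,s/u_l)^p\le2M_*(s)\qquad(s\ge0).
\]
\end{lemma}

\begin{proof}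
In the variable $w=s^p$ each term is a multiple of the concave function $w\mapsto\min(1,w/u_l^p)$. We therefore look for a concave function comparable to $\mu(w)=M_*(w^{1/p})$ and decompose it. Monotonicity of $M_*$ and \eqref{eq:star} say that
\begin{equation}\label{eq:mu}
\max(1,w/v)\,\mu(v)\ge c\,\mu(w)\qquad(v,w>0).
\end{equation}
Put
\[
W(w)=\inf_{v>0}\Big(1+\frac wv\Big)\mu(v)\qquad(w\ge0).
\]
As an infimum of nondecreasing affine functions, $W$ is nondecreasing and concave. Choosing $v=w$ gives $W\le2\mu$ on $(0,\infty)$, and \eqref{eq:mu} gives $W\ge c\mu$. Since $\mu(v)\to0$ as $v\to0$, also $W(0)=0=\lim_{w\to0}W(w)$.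

Let $\widetilde W$ be the function with $\widetilde W(0)=0$ that interpolates $W$ linearly between the points $2^l$, $l\in\mathbb Z$. It is nondecreasing, concave and at most $W$. For $w\in[2^l,2^{l+1}]$ we have $\widetilde W(w)\ge W(2^l)\ge\frac12W(2^{l+1})\ge\frac12W(w)$, where the middle inequality is concavity together with $W(0)=0$. Hence
\begin{equation}\label{eq:W}
\tfrac c2\,\mu(w)\le\widetilde W(w)\le2\mu(w)\qquad(w>0).
\end{equation}
Let $\sigma_l\ge0$ be the slope of $\widetilde W$ on $[2^l,2^{l+1}]$. These slopes are nonincreasing in $l$. Since $W\le2\mu$ and $\mu(w)=w^{1/p}$ for $w\ge1$, we have for $l\ge0$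
\[
\sigma_l\le2^{-l}W(2^{l+1})\le2^{-l}\cdot2\cdot2^{(l+1)/p}\longrightarrow0\qquad(l\to\infty),
\]
because $p>1$. So for $w\in(2^l,2^{l+1})$ we may write
\[
\widetilde W'(w)=\sigma_l=\sum_{i\ge l}(\sigma_i-\sigma_{i+1})=\sum_{i\in\mathbb Z}(\sigma_i-\sigma_{i+1})1_{\{w<2^{i+1}\}} .
\]
All terms are nonnegative and $\widetilde W$ is continuous at $0$. Integrating from $0$ to $w$ we obtain
\[
\widetilde W(w)=\sum_{i\in\mathbb Z}(\sigma_i-\sigma_{i+1})\min(w,2^{i+1})=\sum_{i\in\mathbb Z}\omega_i\min\big(1,w/2^{i+1}\big),\qquad\omega_i=2^{i+1}(\sigma_i-\sigma_{i+1}) .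
\]
Put $w=s^p$ and $u_i=2^{(i+1)/p}$, and use \eqref{eq:W}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:embed}]
Passing to an equivalent norm changes only $c_1$ and $c_2$, so we may assume $M(1)=1$. With the notation above, define $\phi:\mathbb R\to\ell_p(\mathbb Z\times\mathbb Z)$ by
\[
\phi(x)_{l,j}=\omega_l^{1/p}\big(\Lambda(x/u_l-j)-\Lambda(-j)\big).
\]
Then $\phi(0)=0$ and $\|\phi(x)-\phi(y)\|_p^p=\sum_l\omega_l\|\gamma(x/u_l)-\gamma(y/u_l)\|_p^p$. By Lemmas~\ref{lem:tent} and~\ref{lem:decomp} there is $K\ge1$ with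
\begin{equation}\label{eq:phi}
K^{-1}M_*(|x-y|)\le\|\phi(x)-\phi(y)\|_p^p\le K\,M_*(|x-y|)\qquad(x,y\in\mathbb R);
\end{equation}
with $y=0$ this also shows that $\phi(x)\in\ell_p(\mathbb Z\times\mathbb Z)$. For $x\in h_M$ put $\Phi(x)=(\phi(x_n))_n$. This belongs to $\ell_p(\mathbb N\times\mathbb Z\times\mathbb Z)$, which we identify with $\ell_p$, because $\sum_nM_*(|x_n|)\le\rho_M(x)<\infty$.

Let $z=x-y\ne0$, $r=\|z\|$ and $R(z)=\sum_nM_*(|z_n|)$. By \eqref{eq:phi}, $K^{-1}R(z)\le\|\Phi(x)-\Phi(y)\|_p^p\le KR(z)$, so it remains to compare $R(z)$ with $r$. Put $z'=z/r$. By Lemma~\ref{lem:modular}, $|z_n'|\le1$ for all $n$ and $R(z')=\rho_M(z')=1$.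

If $r\le1$, then $|z_n|\le 1$ for all $n$ and $R(z)=\rho_M(rz')\le r$ by \eqref{eq:scale}, while $R(z)\ge cr^pR(z')=cr^p$ by \eqref{eq:star}.

If $r>1$, then $R(z)\le c^{-1}r^pR(z')=c^{-1}r^p$ by \eqref{eq:star}. Moreover, $M_*(rs)\ge rM_*(s)$ for $0\le s\le1$: when $rs\le1$ this is convexity of $M$, and when $rs>1$ it follows from $M_*(rs)=rs\ge rM(s)$, see \eqref{eq:id}. Hence $R(z)\ge rR(z')=r$.

Altogether $c\min(r^p,r)\le R(z)\le c^{-1}\max(r^p,r)$, and taking $p$-th roots gives the asserted inequalities. Both bounds are nondecreasing in $r$, and the lower one tends to $\infty$ with $r$, so $\Phi$ is a coarse embedding. The upper bound tends to $0$ as $r\to0$, so $\Phi$ is uniformly continuous. Since the lower bound is nondecreasing in $r$ and positive for $r>0$, $\Phi$ is injective and $r\to0$ uniformly as $\|\Phi(x)-\Phi(y)\|_p\to0$. So $\Phi$ is a uniform embedding.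
\end{proof}

The assumption $p>1$ was used only for $\sigma_l\to0$. For $p=1$ there is nothing to embed: $(C_1)$ with $M(1)=1$ gives $ct\le M(t)\le t$ on $[0,1]$, so $h_M=\ell_1$ up to an equivalent norm.

\section{Classification}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(1) If $M$ satisfies $(C_p)$, both embeddings exist by Theorem~\ref{thm:embed}. Conversely, let $h_M$ embed coarsely or uniformly into $\ell_p$. Normalize $M(1)=1$ and apply Theorem~\ref{thm:obstruction} with $N(t)=t^p$. This is allowed because $N(\sqrt u)=u^{p/2}$ is convex for $p\ge2$. Since $A_N(t)=t^p$, we get $A_M(t)\ge\frac18(4S)^{-p}t^p$, which is $(C_p)$.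

(2) By \cite[Theorem 4.a.9]{LT}, for $q<\infty$ the space $\ell_q$ is isomorphic to a subspace of $h_N$ if and only if $q\in[\alpha_N,\beta_N]$. In particular $\ell_p$ with $p=\beta_N$ embeds isomorphically into $h_N$. Compose such an embedding with the map $\Phi:h_M\to\ell_p$ of Theorem~\ref{thm:embed}.

(3) By Theorem~\ref{thm:embed} applied to $N$, the space $h_N$ embeds coarsely and uniformly into $\ell_p$. Composing, $h_M$ embeds coarsely, respectively uniformly, into $\ell_p$, and (1) applies.

The final statement combines (2) and (3).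
\end{proof}

\section{Isomorphic embeddings inside the family $M_b$}\label{sec:family}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
An isomorphic embedding is both a coarse and a uniform embedding, and by Theorem~\ref{thm:answer} either of these forces $a\le b$. It remains to embed $h_{M_a}$ isomorphically into $h_{M_b}$ when $a\le b$. The case $a=b$ is trivial, so let $a<b$ and write $N=M_b$.

We shall find disjointly supported $w_1,w_2,\dots\in h_N$ and $K\ge1$ such that $Tx=\sum_nx_nw_n$ satisfies
\begin{equation}\label{eq:T}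
K^{-1}\le\rho_N(Tx)\le K\qquad\text{for all finitely supported $x$ with }\|x\|_{M_a}=1 .
\end{equation}
This suffices. By \eqref{eq:scale}, $\rho_N(Tx/K)\le1$ and $\rho_N(KTx)\ge1$, so $K^{-1}\le\|Tx\|\le K$ by Lemma~\ref{lem:modular}. Finitely supported vectors are dense in $h_{M_a}$, because $\sum_{n>n_0}M_a(|x_n|/\rho)\to0$ as $n_0\to\infty$ for every $\rho>0$. As $h_N$ is complete, $T$ extends to an isomorphic embedding.

\emph{Case $a=0<b$.} Here $h_{M_0}=\ell_p$. We use flat blocks at scales $\lambda_n\to0$, since $N(\lambda_ns)/N(\lambda_n)\to s^p$ as $n\to\infty$. Let $\lambda_n=e^{-n}$ and $k_n=\lceil1/N(\lambda_n)\rceil$ for $n\ge1$, so $1\le k_nN(\lambda_n)\le2$, and let $w_n=\lambda_n1_{E_n}$ with disjoint sets $E_n$ of cardinality $k_n$. For $0<s\le1$,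
\[
\frac{N(\lambda_ns)}{N(\lambda_n)}=s^p\Big(\frac{n+1}{n+1+\log\frac1s}\Big)^b .
\]
This is at most $s^p$, and it is at least $2^{-b}s^p$ if $s\ge e^{-(n+1)}$. Let $x$ be finitely supported with $\|x\|_p=1$. The coordinates with $|x_n|<e^{-(n+1)}$ contribute to $\sum_n|x_n|^p$ at most $\sum_{n\ge1}e^{-p(n+1)}\le e^{-4}/(1-e^{-2})<\frac12$. Since $\rho_N(Tx)=\sum_nk_nN(\lambda_n|x_n|)$, we obtain $2^{-b-1}\le\rho_N(Tx)\le2$, which is \eqref{eq:T}.

\emph{Case $0<a<b$.} Now each $w_n$ combines infinitely many scales, with weights that turn the exponent $b$ into $a$. Let $\lambda_i=e^{1-2^i}$ for $i\ge0$, so that $1+\log\frac1{\lambda_i}=2^i$. For $0<t\le1$ and $\ell=\log\frac1t$ consider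
\[
\Sigma(t):=\sum_{i\ge0}2^{-ia}\frac{N(\lambda_it)}{N(\lambda_i)}=t^p\sum_{i\ge0}2^{-ia}\Big(\frac{2^i}{2^i+\ell}\Big)^b .
\]
We claim that $\Sigma(t)$ and $M_a(t)=t^p(1+\ell)^{-a}$ agree up to constant factors on $(0,1]$.
\begin{itemize}
\item Lower bound: for the $i$ with $2^i\le1+\ell<2^{i+1}$ we have $2^i+\ell\le3\cdot2^i$, so the $i$-th summand of the last sum is at least $(1+\ell)^{-a}3^{-b}$.
\item Upper bound: since $2^i+\ell\ge1+\ell$, the summands with $2^i\le1+\ell$ add up to at most $(1+\ell)^{-b}\sum_{2^i\le1+\ell}2^{i(b-a)}\le C(1+\ell)^{-a}$, because $b>a$. The summands with $2^i>1+\ell$ add up to at most $\sum_{2^i>1+\ell}2^{-ia}\le C(1+\ell)^{-a}$, because $a>0$. Here $C$ depends only on $a$ and $b$.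
\end{itemize}
Next we realize the weights by multiplicities. Since $N(\lambda_i)=\lambda_i^p2^{-ib}$, we have $2^{-ia}/N(\lambda_i)=\lambda_i^{-p}2^{i(b-a)}\ge1$. So $k_i=\lceil2^{-ia}/N(\lambda_i)\rceil$ satisfies
\[
2^{-ia}\le k_iN(\lambda_i)\le2\cdot2^{-ia}.
\]
Choose disjoint sets $E_{n,i}\subset\mathbb N$ of cardinality $k_i$ and put $w_n=\sum_{i\ge0}\lambda_i1_{E_{n,i}}$. To see that $w_n\in h_N$, let $0<\rho\le1$. For all $i$ so large that $\lambda_i\le\rho$ and $2^{i-1}\ge\log\frac1\rho$,
\[
N(\lambda_i/\rho)=\rho^{-p}\lambda_i^p\big(2^i-\log\tfrac1\rho\big)^{-b}\le2^b\rho^{-p}N(\lambda_i),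
\]
and $\sum_ik_iN(\lambda_i)\le2\sum_i2^{-ia}<\infty$. So $\rho_N(w_n/\rho)<\infty$ for every $\rho\in(0,1]$, and by monotonicity for every $\rho>0$.

Finally, let $x$ be finitely supported with $\|x\|_{M_a}=1$. Then $\rho_{M_a}(x)=1$ and $|x_n|\le1$ by Lemma~\ref{lem:modular}. Put $\Sigma(0)=0$. The sum
\[
\rho_N(Tx)=\sum_n\sum_{i\ge0}k_iN(\lambda_i|x_n|)
\]
lies between $\sum_n\Sigma(|x_n|)$ and $2\sum_n\Sigma(|x_n|)$, and by the claim $\sum_n\Sigma(|x_n|)$ is comparable to $\rho_{M_a}(x)=1$. This is \eqref{eq:T}.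
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kraus}
Michal Kraus, \emph{Coarse and uniform embeddings between Orlicz sequence spaces}, arXiv:1207.3967 (2012).

\bibitem{LT}
Lindenstrauss and Tzafriri, \emph{Classical Banach Spaces I}.

\end{thebibliography}

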